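# Displaying Polish groups on $C([0,1]^{\mathbb N})$

## Three coordinates and the cyclic group of order three

Take $\mathbb R^3$ with the coordinatewise order, and consider linear bijections $T$ such that $T$ and $T^{-1}$ preserve coordinatewise maxima and minima. The basis vectors $e_1,e_2,e_3$ are positive and pairwise disjoint ($e_i\wedge e_j=0$ for $i\neq j$), so $Te_1,Te_2,Te_3$ are nonzero, positive and pairwise disjoint. Three such vectors in $\mathbb R^3$ must each be supported on a single coordinate. So $T$ is a permutation of the coordinates followed by multiplication by positive weights.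

If we also ask that $T$ preserve the sup norm, the weights are $1$, and all six permutations remain. Can we change the norm slightly, keeping it compatible with the order, so that only the three rotations survive? Try
$$N(x)=\max\Big\{\max_j|x_j|,\ \max_j\big(\tfrac34|x_j|+\tfrac12|x_{j+1}|\big)\Big\},\qquad\text{indices mod }3 .$$
Rotations preserve $N$, and $\|x\|_\infty\le N(x)\le\frac54\|x\|_\infty$. Each basis vector has $N(e_j)=1$, because $\frac34$ and $\frac12$ are below $1$; hence an $N$-preserving weighted permutation has all weights equal to $1$. Now test the exchange of the first two coordinates: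
$$N(4,3,0)=\max\{4,\ 3+\tfrac32,\ \tfrac94,\ 2\}=\tfrac92,\qquad N(3,4,0)=\max\{4,\ \tfrac94+2,\ 3,\ \tfrac32\}=\tfrac{17}4 .$$
So this exchange is excluded. If any transposition preserved $N$, then together with the rotations it would generate all six permutations, including the excluded one. Exactly the three rotations survive.

The same device works for every group $G$ of permutations of $\{1,\dots,n\}$, $n\ge2$. Choose $c_1>c_2>\dots>c_n\ge0$ with $c_1<1$ and $s=\sum c_i>1$, and put
$$N(x)=\max\Big\{\|x\|_\infty,\ \max_{g\in G}\sum_i c_i|x_{g(i)}|\Big\}.$$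
The example above is $c=(\frac34,\frac12,0)$. Permutations from $G$ preserve $N$. Conversely, let $T$ be a weighted permutation preserving $N$. Since every $c_i<1$, all $N(e_j)=1$, so the weights are $1$ and $(Tx)_k=x_{\tau(k)}$ for a permutation $\tau$. Next, let $y\in\mathbb R^n$ and $x=(1+\delta y_j)_j$ with $\delta>0$ small. The sup norm of $x$ is near $1$ and the sums are near $s>1$, so $N(x)=s+\delta\max_g\sum_ic_iy_{g(i)}$. Comparing $N(x)$ with $N(Tx)$ gives
$$\max_{g\in G}\sum_i c_iy_{g(i)}=\max_{g\in G}\sum_ic_iy_{\tau g(i)}\qquad\text{for all }y\in\mathbb R^n .$$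
Put $y_i=c_i$. By Cauchy–Schwarz, $\sum_i c_ic_{\kappa(i)}\le\sum_i c_i^2$ for every permutation $\kappa$, with equality only if $c_{\kappa(i)}=c_i$ for all $i$, that is, $\kappa=\mathrm{id}$, since the $c_i$ are distinct. The left side is $\sum c_i^2$ (take $g=\mathrm{id}$). So some $g\in G$ has $\tau g=\mathrm{id}$, and $\tau\in G$.

Three features did the work. The bound $c_i<1$ fixed the weights, $s>1$ made the second term visible near the constant vector, and distinct masses let us read off the permutation. By Cayley's theorem, every finite group is therefore the full group of order- and norm-preserving maps of some renormed $\mathbb R^n$. Which infinite groups arise in this way?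

## Lattice isometries and displays

All spaces are real and all maps are linear. A **lattice norm** on a vector lattice satisfies $\|x\|\le\|y\|$ whenever $|x|\le|y|$; a **Banach lattice** is a vector lattice complete in a lattice norm. A linear map $T:E\to F$ between Banach lattices is a **lattice homomorphism** if it preserves the lattice operations; for linear $T$ it suffices that $T(x\vee y)=Tx\vee Ty$. It is a **lattice isomorphism** if it is invertible and $T,T^{-1}$ are lattice homomorphisms. A **lattice isometry** is a surjective isometric lattice isomorphism. The group of lattice isometries of $E$ is $\mathrm{ISO}(E)$, with the strong operator topology (SOT): $T_n\to T$ means $T_nx\to Tx$ in norm for each $x\in E$.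

For a feeling for SOT, let $\mathbb T$ be the circle and let $R_\alpha$ act on $C(\mathbb T)$ by rotating the variable by $\alpha$. If $\alpha_n\to0$, then $R_{\alpha_n}\to I$ in SOT, by uniform continuity of each $f$. But $\|R_\alpha-I\|=2$ for every $\alpha\notin2\pi\mathbb Z$: take $\|f\|=1$ with $f=1$ at a point and $f=-1$ at its rotate.

**Definition.** A *representation* of a topological group $G$ on $E$ is a continuous homomorphism $\rho:G\to\mathrm{ISO}(E)$, i.e. $g\mapsto\rho(g)x$ is continuous for each $x\in E$. It is *topologically faithful* if it is also a homeomorphism onto $\rho(G)$. A *display* of $G$ on $E$ is a topologically faithful representation $\rho$ for which $E$ has an equivalent lattice norm $|||\cdot|||$ with $\rho(G)=\mathrm{ISO}(E,|||\cdot|||)$. The group $G$ is *displayable* on $E$ if such a display exists.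

The first section displays finite permutation groups on $\mathbb R^n=C(\{1,\dots,n\})$. Topological faithfulness is a real condition: if $\mathbb T_d$ is the circle group with the discrete topology, rotations give a continuous injective homomorphism $\mathbb T_d\to\mathrm{ISO}(C(\mathbb T))$ which is not a homeomorphism onto its image, since small rotations converge to $I$ in SOT.

A **Polish group** is a topological group whose topology is separable and completely metrizable. For a compact metrizable $L$ with metric $d$, the group $\mathrm{Homeo}(L)$ with the metric $d_\infty(g,h)=\sup_xd(gx,hx)$ of uniform convergence is a Polish group. A closed subgroup of a Polish group is Polish, and a subgroup of a Polish group that is Polish in its own right is closed.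

The question, posed in the paper "Lattice renormings of $C_0(X)$ spaces" (arXiv:2405.11148, 2024) of Oikhberg and Tursi, is this: **is every Polish group displayable on some separable Banach lattice?** Two results form the background. Ferenczi and Rosendal ([Fer11, Theorem 31]) showed that for any Polish group $G$ there is a separable real Banach space $X$ such that $G\times\{-1,1\}$ is displayable on $X$ in the Banach space sense, with surjective linear isometries and equivalent norms in place of lattice isometries and lattice norms. The factor $\{-1,1\}$ matters there, since a group displayable on a real Banach space in that sense has a central involution. Oikhberg and Tursi showed that for every locally compact Polish group $G$ there are a locally compact Polish space $X$ and an equivalent lattice norm on $C_0(X)$ for which $G$ is the group of lattice isometries.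

The answer is yes. For compact metrizable $L$, $C(L)$ carries the sup norm $\|\cdot\|$ and the pointwise order. For compact metrizable $Z\ne\emptyset$ with metric $d$, $2^Z$ is the set of nonempty closed subsets of $Z$ with the Hausdorff metric
$$d_H(A,B)=\max\Big\{\max_{a\in A}d(a,B),\ \max_{b\in B}d(b,A)\Big\}.$$
It is compact metrizable, and each $g\in\mathrm{Homeo}(Z)$ acts on it by the homeomorphism $A\mapsto gA$. Put $Q=[0,1]^{\mathbb N}$, and let $\Delta=\{0,1\}^{\mathbb N}$ be the Cantor set.

**Theorem 1.** Let $Z\neq\emptyset$ be compact metrizable, $G$ a closed subgroup of $\mathrm{Homeo}(Z)$, $M\ne\emptyset$ a compact metrizable space without isolated points, $L=2^Z\times M$, and $0<\varepsilon<1$. Let $G$ act on $L$ by $g(A,t)=(gA,t)$, and put $\rho(g)f=f\circ g^{-1}$ for $f\in C(L)$. Then: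

1. $\rho:G\to\mathrm{ISO}(C(L),\|\cdot\|)$ is a topologically faithful representation.
2. There is a lattice norm $|||\cdot|||$ on $C(L)$ with $\|\cdot\|\le|||\cdot|||\le(1+\varepsilon)\|\cdot\|$ and $\mathrm{ISO}(C(L),|||\cdot|||)=\rho(G)$.
3. If $L$ is connected, the group of all surjective linear isometries of $(C(L),|||\cdot|||)$ is $\{\pm\rho(g):g\in G\}$.

**Theorem 2.** Every Polish group is displayable on the separable Banach lattice $C(Q)$, with new norm $(1+\varepsilon)$-equivalent to the sup norm for any prescribed $\varepsilon\in(0,1)$. Conversely, every topological group displayable on a separable Banach lattice is Polish.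

**Theorem 3.**

(a) For every Polish group $G$ there is an equivalent norm on the Banach space $C[0,1]$ whose group of surjective linear isometries, in the strong operator topology, is topologically isomorphic to $G\times\{-1,1\}$.

(b) If $G$ is displayable on $C(K)$ (sup norm, $K$ compact metrizable), then $G$ is topologically isomorphic to a closed subgroup of $\mathrm{Homeo}(K)$.

(c) A topological group is displayable on $C(\Delta)$ (sup norm) if and only if it is a non-archimedean Polish group, i.e. Polish with a neighborhood base at $1$ of open subgroups.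

(d) There is a closed (even discrete) subgroup $G\le\mathrm{Homeo}(\Delta)$ for which $f\mapsto f\circ g^{-1}$ on $C(\Delta)$ is not a display. So the passage from $Z$ to $2^Z\times M$ in Theorem 1 cannot simply be omitted.

An example for (c): the group $S_\infty$ of all permutations of $\mathbb N$, with pointwise convergence, is non-archimedean, because the subgroups fixing $1,\dots,N$ are open and form a base at the identity.

## Homeomorphism groups inside $\mathrm{ISO}(C(K))$

This section shows what lattice isomorphisms of $C(L)$ look like, and that the sup norm displays the full homeomorphism group. Recall that $C(L)^*$ is the space of finite signed Borel measures (Riesz). We write $\nu(f)=\int f\,d\nu$, $M_+(L)$ for the positive finite measures and $P(L)$ for the probability measures.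

**Lemma 1.** Let $T$ be a lattice isomorphism of $C(L)$, $L$ compact metrizable. Then $Tf=w\cdot(f\circ\tau)$ with $w=T1\in C(L)$, $w>0$, and $\tau\in\mathrm{Homeo}(L)$.

*Proof.* Fix $k\in L$. The map $f\mapsto Tf(k)$ is a lattice homomorphism $C(L)\to\mathbb R$, nonzero because $T$ is onto. It is positive, so it is integration against some $m_k\in M_+(L)$, $m_k\ne0$. If the support of $m_k$ contained two points, there would be $f,g\ge0$ with $f\wedge g=0$, each positive at one of the two points, so $m_k(f),m_k(g)>0$. But $m_k(f)\wedge m_k(g)=m_k(f\wedge g)=0$, a contradiction. Hence $m_k=w(k)\delta_{\tau(k)}$ with $w(k)>0$, that is, $Tf(k)=w(k)f(\tau(k))$. Taking $f=1$ gives $w=T1$, which is continuous. So $f\circ\tau=Tf/w$ is continuous for every $f\in C(L)$, and therefore $\tau$ is continuous.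

Similarly $T^{-1}f=w'\cdot(f\circ\tau')$ with $\tau'$ continuous. Then $f=TT^{-1}f=w\,(w'\circ\tau)\,(f\circ\tau'\circ\tau)$. With $f=1$ this gives $w\,(w'\circ\tau)=1$, hence $f\circ\tau'\circ\tau=f$ for all $f$, and $\tau'\circ\tau=\mathrm{id}$. By symmetry $\tau\circ\tau'=\mathrm{id}$. $\square$

**Lemma 2.** For $K$ compact metrizable, $h\mapsto(f\mapsto f\circ h^{-1})$ is a topological isomorphism of $\mathrm{Homeo}(K)$ onto $\mathrm{ISO}(C(K),\|\cdot\|)$.

*Proof.* The map is a homomorphism, since $f\circ(gh)^{-1}=(f\circ h^{-1})\circ g^{-1}$; it is injective, and its values are lattice isometries. For surjectivity, let $T$ be a lattice isometry, $Tf=w\cdot f\circ\tau$. Then $T$ maps $\{f\ge0:\|f\|\le1\}$ onto itself, so for each $k$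
$$1=\sup\{f(k):f\ge0,\|f\|\le1\}=\sup\{Tf(k):f\ge0,\|f\|\le1\}=w(k),$$
and $T$ comes from $h=\tau^{-1}$.

Both topologies are metrizable (SOT is metrizable on bounded sets because $C(K)$ is separable), so sequences suffice. Let $h_n\to h$ uniformly. Writing $x=h_ny$, we have $d(h_n^{-1}x,h^{-1}x)=d(h^{-1}hy,h^{-1}h_ny)$, which tends to $0$ uniformly since $h^{-1}$ is uniformly continuous. So $h_n^{-1}\to h^{-1}$ uniformly, and $f\circ h_n^{-1}\to f\circ h^{-1}$ uniformly for each $f$. Conversely, let $f\circ h_n^{-1}\to f\circ h^{-1}$ uniformly for each $f$. Given $\eta>0$, let $z_1,\dots,z_m$ be an $\eta$-net and apply this to $f=d(\cdot,z_j)$: for large $n$, $|d(h_n^{-1}x,z_j)-d(h^{-1}x,z_j)|<\eta$ for all $x$ and $j$. For given $x$ choose $j$ with $d(h^{-1}x,z_j)\le\eta$; then $d(h_n^{-1}x,z_j)<2\eta$ and $d(h_n^{-1}x,h^{-1}x)\le3\eta$. So $h_n^{-1}\to h^{-1}$ uniformly, hence $h_n\to h$ uniformly, by the first direction's argument applied to the inverses. $\square$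

## Pointwise limits defeat every norm on $C(\Delta)$

Let $G$ be a closed subgroup of $\mathrm{Homeo}(Z)$. In the finite example the obvious generalization is to stay on $C(Z)$, choose a dense sequence $(z_i)$ in $Z$ and distinct $c_i\in(0,1)$ with sum $s>1$, and set
$$N(f)=\max\Big\{\|f\|,\ \sup_{g\in G}\sum_ic_i|f|(gz_i)\Big\}.\tag{1}$$
Suppose all goes as before. Then an isometry $f\mapsto f\circ\tau$ would carry the measure $\sum c_i\delta_{z_i}$ into the weak\* closure of its orbit, and we would learn that $\tau(z_i)=\lim_ng_nz_i$ for some $g_n\in G$. This is convergence at each point of a dense sequence. But $G$ is closed only under uniform convergence, and nothing puts $\tau$ into $G$. Theorem 3(d) shows that the difficulty is not in the choice (1): on $C(Z)$ itself no norm can help.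

**Proof of Theorem 3(d).** We build a discrete group and a pointwise limit $u$ of its elements, outside the group, that every invariant norm must respect. On $\Delta=\{0,1\}^{\mathbb N}$ use $d(x,y)=2^{-\min\{i:x_i\ne y_i\}}$ for $x\ne y$. Let $p=000\dots$, $q=111\dots$. For $n\ge1$ let $U_n$ be the set of sequences beginning with $0^{n+1}1$ and $V_n$ the set of those beginning with $1^{n+1}0$. Let $Y$ be the set of sequences beginning with $01$. These sets are clopen and pairwise disjoint, $U_n\to p$, $V_n\to q$, and points of $U_n$ and $V_n$ are at distance $\frac12$. Let $g_n$ flip the first $n+2$ coordinates of every point of $U_n\cup V_n$ and fix all other points; it is an involution in $\mathrm{Homeo}(\Delta)$ exchanging $U_n$ and $V_n$. Let $u$ flip the third coordinate on $Y$ and be the identity elsewhere; it is an involution, $u\ne\mathrm{id}$. The $g_n$ and $u$ have disjoint supports, so they commute. For finite $F\subset\mathbb N$ put $g_F=\prod_{n\in F}g_n$ and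
$$G=\{g_Fu^{|F|}:F\subset\mathbb N\text{ finite}\}.$$
Since $g_Fg_{F'}=g_{F\triangle F'}$ and $|F|+|F'|\equiv|F\triangle F'|$ mod $2$, this is a group. An element with $F\neq\emptyset$ moves the points of $U_n$, $n\in F$, by $\frac12$. If $a\ne b$ are in $G$, then $d_\infty(a,b)=d_\infty(ab^{-1},\mathrm{id})\ge\frac12$. So $G$ is uniformly discrete, hence discrete and closed. Moreover $u\notin G$: $u\ne\mathrm{id}$, and an element with $F\ne\emptyset$ moves points of some $U_n$, while $u$ fixes them.

Each point lies in at most one set $U_n\cup V_n$, so $g_nux=ux$ for all large $n$: $g_nu\to u$ pointwise, with $g_nu\in G$. Now let $|||\cdot|||$ be *any* equivalent norm on $C(\Delta)$ for which all $f\mapsto f\circ g$, $g\in G$, are isometries. For $f\in C(\Delta)$ we have $f\circ(g_nu)\to f\circ u$ pointwise and boundedly, hence weakly, by dominated convergence. Norms are weakly lower semicontinuous, so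
$$|||f\circ u|||\le\liminf_n|||f\circ g_nu|||=|||f|||.$$
Replacing $f$ by $f\circ u$ and using $u^2=\mathrm{id}$ gives the reverse inequality. So $f\mapsto f\circ u$ is a lattice isometry for $|||\cdot|||$, and by Lemma 2 (injectivity) it is not of the form $f\mapsto f\circ g^{-1}$ with $g\in G$. Hence $f\mapsto f\circ g^{-1}$ is not a display. $\square$

There is a second difficulty, specific to norms like (1): masses may pile up. Let $Z=[0,1]$, let $G$ be the closed subgroup of increasing homeomorphisms, and let all $z_i$ lie in $(0,1)$. Given $x\in(0,1)$, $m\in\mathbb N$ and $\eta>0$, some $g\in G$ carries a closed interval in $(0,1)$ containing $z_1,\dots,z_m$ into $(x-\eta,x+\eta)$. So the supremum in (1) is at least $\sum_{i\le m}c_i\cdot\min_{|y-x|\le\eta}|f(y)|$ (with $y\in[0,1]$). Letting $\eta\to0$ and $m\to\infty$, it is at least $s|f(x)|$, and so $N(f)=s\|f\|$. The norm is a multiple of the sup norm, and the flip $f(x)\mapsto f(1-x)$ is an isometry that does not come from $G$.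

We need an action that remembers uniform convergence, and a way to keep the masses apart.

## Set convergence in $2^Z$ and uniform convergence in $Z$

Replace points of $Z$ by closed sets. In $2^{[0,1]}$ we have $\{0,\frac1n\}\to\{0\}$ and $d_H(\{0\},[0,1])=1$. In the group of Theorem 3(d), $g_n\to\mathrm{id}$ at every point of $\Delta$, but not at every point of $2^\Delta$: let $A$ be the set of sequences beginning with $0$. Then $g_nA=(A\setminus U_n)\cup V_n\to A\cup\{q\}\neq A$. A single closed set detects that $g_n$ does not converge to the identity uniformly.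

Write $K=2^Z$, fix a countable base $\mathcal U$ of nonempty open subsets of $Z$, and let $\mathcal D\subset K$ be the countable family of all finite nonempty unions of sets $\overline U$, $U\in\mathcal U$. Three lemmas describe what convergence on $\mathcal D$ gives.

**Lemma 3.** If $A\subset B$ in $K$, there are $D_n\subset E_n$ in $\mathcal D$ with $D_n\to A$ and $E_n\to B$. In particular $\mathcal D$ is dense in $K$. Moreover inclusion is a closed relation: if $A_n\to A$, $B_n\to B$ in $K$ and $A_n\subset B_n$ for all $n$, then $A\subset B$.

*Proof.* By compactness cover $A$ by finitely many $U\in\mathcal U$ with $\operatorname{diam}\overline U\le1/n$ and $\overline U\cap A\ne\emptyset$; let $D_n$ be the union of their closures. Choose $E_n'$ likewise for $B$, and put $E_n=D_n\cup E_n'$. Then $A\subset D_n$, and $D_n$ lies in the closed $1/n$-neighborhood of $A$. Also $B\subset E_n$, and $E_n$ lies in the closed $1/n$-neighborhood of $B$ because $A\subset B$. So both Hausdorff distances are at most $1/n$. For the last claim, let $x\in A$ and choose $x_n\in A_n$ with $x_n\to x$. Then $x_n\in B_n$, so $d(x,B)\le d(x,x_n)+d_H(B_n,B)\to0$,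 and $x\in B$. $\square$

**Lemma 4.** Let $g_n,h\in\mathrm{Homeo}(Z)$ with $g_n\overline U\to h(\overline U)$ in $K$ for every $U\in\mathcal U$. Then $g_n\to h$ uniformly.

*Proof.* Let $\eta>0$. For each $x\in Z$ choose $U\in\mathcal U$ with $x\in U$ and $h(\overline U)\subset\{z:d(z,h(x))<\eta\}$. For large $n$, $g_n\overline U$ lies within $\eta$ of $h(\overline U)$, so $g_n\overline U\subset\{z:d(z,h(x))<2\eta\}$ and $d(g_ny,hy)<3\eta$ for all $y\in U$. Finitely many such $U$ cover $Z$, so $d_\infty(g_n,h)\le3\eta$ for large $n$. $\square$

Passing to $K$ has a price: $K$ has homeomorphisms that do not come from $Z$. For $Z=\{1,2\}$ the space $K$ consists of the three isolated points $\{1\},\{2\},\{1,2\}$, and exchanging $\{1\}$ with $\{1,2\}$ is such a homeomorphism. It does not respect inclusion, and inclusion is the only thing missing.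

**Lemma 5.** Let $\sigma\in\mathrm{Homeo}(K)$ be such that $\sigma$ and $\sigma^{-1}$ preserve inclusion. Then there is $h\in\mathrm{Homeo}(Z)$ with $\sigma(A)=h(A)$ for all $A\in K$.

*Proof.* The minimal elements of $(K,\subset)$ are exactly the singletons, so $\sigma$ permutes them: $\sigma(\{x\})=\{h(x)\}$ with $h$ a bijection of $Z$. Since $d_H(\{a\},\{b\})=d(a,b)$, continuity of $\sigma$ and $\sigma^{-1}$ gives continuity of $h$ and $h^{-1}$. Finally $y\in\sigma(A)\iff\{y\}\subset\sigma(A)\iff\{h^{-1}(y)\}=\sigma^{-1}(\{y\})\subset A\iff y\in h(A)$. $\square$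

**Proof of Theorem 1(1).** We check that $G$ sits inside $\mathrm{Homeo}(L)$ with its own topology. Give $L=K\times M$ the maximum of $d_H$ and a metric $d_M$ of $M$. For $g,g'\in\mathrm{Homeo}(Z)$ and $A\in K$ we have $d_H(gA,g'A)\le\sup_xd(gx,g'x)$, and singletons give equality of the suprema:
$$\sup_{(A,t)\in L}\mathrm{dist}\big((gA,t),(g'A,t)\big)=\sup_{A\in K}d_H(gA,g'A)=d_\infty(g,g').$$
So sending $g$ to the homeomorphism $(A,t)\mapsto(gA,t)$ is an injective homomorphism $\mathrm{Homeo}(Z)\to\mathrm{Homeo}(L)$, isometric for the uniform metrics, hence a homeomorphism onto its image. Restrict to $G$ and compose with Lemma 2 for $L$. $\square$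

## Labels in $M$ keep the masses apart

The factor $M$ provides labels that $G$ does not move, which prevents the pile-up seen for $[0,1]$. The case where $Z$ is one point and $G$ is trivial shows how labels work. There $L\cong M$. Take a dense sequence of distinct points $t_i\in M$, distinct $c_i$ with $0<c_i\le c_1<1$ and $s=\sum c_i>1$, and $|||f|||=\max\{\|f\|,\sum_ic_i|f(t_i)|\}$. For $t\in M$ the tent $f_r(u)=\max(0,1-d_M(u,t)/r)$ has $\sum c_if_r(t_i)\to\sum_{t_i=t}c_i\le c_1<1$ as $r\to0$, so $|||f_r|||=1=f_r(t)$ for small $r$. So at every $t$ the largest value of a positive $f$ with $|||f|||\le1$ is exactly $1$. Hence a lattice isometry $Tf=w\cdot f\circ\tau$ has $w=1$, as in the finite case. For $y\in C(M)$ and small $\delta>0$ we have $|||1+\delta y|||=s+\delta\sum c_iy(t_i)$, so $\sum c_iy(t_i)=\sum c_iy(\tau(t_i))$ for all $y$. The measures $\sum c_i\delta_{t_i}$ and $\sum c_i\delta_{\tau(t_i)}$ agree. Their masses are distinct, so $\tau(t_i)=t_i$, and $\tau=\mathrm{id}$ by density. This norm has no lattice isometry besides $I$.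

Now the general construction. Every nonempty open subset of $M$ is infinite, as $M$ has no isolated points. Fix a countable base of nonempty open sets of $M$; it is infinite. Running through the countably many pairs $(D,V)$ with $D\in\mathcal D$ and $V$ in this base, choose pairwise distinct points $t_{D,V}\in V$. Put $T_D=\{t_{D,V}\}_V$. The sets $T_D$, $D\in\mathcal D$, are countable, dense in $M$ and pairwise disjoint. So each $D\in\mathcal D$ owns a dense set of labels, and each label belongs to only one $D$. Enumerate $\{(D,t):D\in\mathcal D,t\in T_D\}$ as $(A_i,t_i)_{i\ge1}$. The $t_i$ are pairwise distinct.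

Let $c_i=(1+\varepsilon)2^{-i}$. The $c_i$ are distinct, $0<c_i\le c_1=\frac{1+\varepsilon}2<1$, and $s:=\sum c_i=1+\varepsilon>1$. Put
$$\mu=\sum_ic_i\delta_{(A_i,t_i)},\qquad|||f|||=\max\Big\{\|f\|,\ \sup_{g\in G}\sum_ic_i|f|(gA_i,t_i)\Big\}.\tag{2}$$
This is a lattice norm with $\|\cdot\|\le|||\cdot|||\le(1+\varepsilon)\|\cdot\|$. Replacing $f$ by $\rho(h)f=f\circ h^{-1}$, $h\in G$, replaces $g$ by $h^{-1}g$ in the supremum, so $\rho(h)$ is isometric. As $\rho(h)^{\pm1}$ are lattice homomorphisms, $\rho(G)\subset\mathrm{ISO}(C(L),|||\cdot|||)$. The rest of Theorem 1(2) is the opposite inclusion.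

## The functionals of mass $s$

This section identifies, inside the dual ball, the closed orbit of $\mu$ in terms that any lattice isometry must respect. Recall **Milman's theorem**: if $\Phi$ is a compact subset of a Hausdorff locally convex space and its closed convex hull $C$ is compact, then $\operatorname{ext}C\subset\Phi$.

Let $\mathcal O\subset K^{\mathbb N}$ be the closure of $\{(gA_i)_i:g\in G\}$, a compact metrizable set. For $B=(B_i)\in K^{\mathbb N}$ let $\Psi(B)=\sum_ic_i\delta_{(B_i,t_i)}$. For $f\in C(L)$ the series $\sum c_if(B_i,t_i)$ converges uniformly in $B$, so $\Psi$ is weak\*-continuous. Put $\Phi_0=\Psi(\mathcal O)$, a weak\*-compact set containing $\mu$, and let $C_0$ be its weak\*-closed convex hull, which is bounded, hence weak\*-compact. By density and continuity, for $f\ge0$,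
$$\sup_{g\in G}\sum_ic_if(gA_i,t_i)=\max_{\nu\in\Phi_0}\nu(f)=\max_{\nu\in C_0}\nu(f).\tag{3}$$
Let $\pi:L\to M$ be the projection. Every $\nu\in\Phi_0$ is positive with
$$\pi_*\nu=\sum_ic_i\delta_{t_i},\tag{4}$$
and these conditions are preserved by convex combinations and weak\* limits. So (4) holds for all $\nu\in C_0$; in particular $\nu(1)=s$. Finally put
$$\Sigma=\{\nu\in M_+(L):\nu(f)\le|||f|||\text{ for all }f\ge0\}.$$

**Lemma 6.** $\Sigma=\{\nu\in M_+(L):\nu\le a\sigma_0+(1-a)p\text{ for some }a\in[0,1],\ \sigma_0\in C_0,\ p\in P(L)\}$, and $\{\nu\in\Sigma:\nu(1)=s\}=C_0$.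

*Proof.* Let $S=\{a\sigma_0+(1-a)p\}$ be the convex hull of $C_0\cup P(L)$. It is convex and weak\*-compact, because both sets are. By (2), (3) and $\|f\|=\max_{p\in P(L)}p(f)$ for $f\ge0$,
$$|||f|||=\max_{\sigma\in S}\sigma(f)\qquad(f\ge0).\tag{5}$$
If $0\le\nu\le\sigma\in S$ and $f\ge0$, then $\nu(f)\le\sigma(f)\le|||f|||$, so $\nu\in\Sigma$. Conversely let $\nu\in\Sigma$ and suppose $\nu\notin R:=S-M_+(L)$. The set $R$ is convex, and weak\*-closed as the sum of a compact and a closed set. By Hahn–Banach there is $f\in C(L)$ with $\nu(f)>\sup_{\kappa\in R}\kappa(f)$. For $\sigma\in S$, $m\in M_+(L)$ and $\lambda>0$ we have $\sigma-\lambda m\in R$, so finiteness of the supremum forces $m(f)\ge0$ for all $m\in M_+(L)$, that is, $f\ge0$. Then $\nu(f)>\max_S\sigma(f)=|||f|||$, contradicting $\nu\in\Sigma$. So $\nu\in R$, i.e. $\nu\le\sigma$ for some $\sigma\in S$.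

For the second claim, let $\nu\in\Sigma$, $\nu(1)=s$, $\nu\le a\sigma_0+(1-a)p$. Then $s\le as+(1-a)$, i.e. $(1-a)s\le1-a$; since $s>1$, $a=1$. So $\nu\le\sigma_0$ with equal masses, and $\nu=\sigma_0\in C_0$. Conversely, elements of $C_0$ have mass $s$ and lie in $\Sigma$ (take $a=1$). $\square$

**Lemma 7.** $\operatorname{ext}C_0=\Phi_0$.

*Proof.* By Milman's theorem $\operatorname{ext}C_0\subset\Phi_0$. Conversely let $B\in\mathcal O$ and $\Psi(B)=\frac12(\nu'+\nu'')$ with $\nu',\nu''\in C_0$. Then $\nu'\le2\Psi(B)$, so $\nu'=\sum_ia_i\delta_{(B_i,t_i)}$ with $a_i\ge0$. By (4), $\sum a_i\delta_{t_i}=\sum c_i\delta_{t_i}$, and since the $t_i$ are distinct, $a_i=c_i$. So $\nu'=\Psi(B)$, and then $\nu''=\Psi(B)$. $\square$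

Here the labels are essential: even if several $B_i$ coincide in the limit, the points $(B_i,t_i)$ stay distinct. The labels also settle the weights.

**Lemma 8.** For each $k\in L$, $N(k):=\sup\{f(k):f\ge0,\ |||f|||\le1\}=1$.

*Proof.* $N(k)\le1$ since $\|\cdot\|\le|||\cdot|||$. Let $k=(A,t)$ and $f_r(B,u)=\max(0,1-d_M(u,t)/r)$. This depends on $u$ only, so $f_r\circ g=f_r$ for $g\in G$, and $|||f_r|||=\max\{1,\sum_ic_if_r(A_i,t_i)\}$. As $r\to0$ the sum tends, by dominated convergence, to $\sum_{i:t_i=t}c_i\le c_1<1$, since at most one $t_i$ equals $t$. So $|||f_r|||=1=f_r(k)$ for small $r$. $\square$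

## From an isometry back to a group element

**Proof of Theorem 1(2).** Let $T\in\mathrm{ISO}(C(L),|||\cdot|||)$. By Lemma 1, $Tf=w\cdot f\circ\tau$. We show $T\in\rho(G)$.

**Step 1: the weight is trivial, $w=1$.** The map $T$ carries $\{f\ge0:|||f|||\le1\}$ onto itself. So $N(k)=\sup_fTf(k)=w(k)N(\tau(k))$, the supremum being over this set, and Lemma 8 gives $w(k)=1$ for every $k$.

**Step 2: we locate the atoms of $T^*\mu$ and find $(B_i)\in\mathcal O$ with $\tau(A_i,t_i)=(B_i,t_i)$ for all $i$.** The adjoint satisfies $T^*\delta_k=\delta_{\tau(k)}$ and preserves positivity. If $\nu\in\Sigma$ and $f\ge0$, then $(T^*\nu)(f)=\nu(Tf)\le|||Tf|||=|||f|||$, so $T^*\Sigma\subset\Sigma$. The same holds for $T^{-1}$, so $T^*\Sigma=\Sigma$. As $T1=1$, $T^*$ preserves total mass. By Lemma 6, $T^*$ maps $C_0$ onto itself; being an affine bijection there, it maps $\operatorname{ext}C_0$ onto itself, and this set is $\Phi_0$ by Lemma 7. Since $\mu\in\Phi_0$, we get $T^*\mu\in\Phi_0$: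
$$\sum_ic_i\delta_{\tau(A_i,t_i)}=\sum_ic_i\delta_{(B_i,t_i)}\qquad\text{for some }(B_i)\in\mathcal O .$$
On each side the atoms are distinct (on the left because $\tau$ is injective) and carry distinct masses $c_i$. The unique atom of mass $c_i$ is $\tau(A_i,t_i)$ on the left and $(B_i,t_i)$ on the right.

**Step 3: $\tau$ splits as $\tau(A,t)=(\sigma(A),t)$ with $\sigma\in\mathrm{Homeo}(K)$.** As $K^{\mathbb N}$ is metrizable, there are $g_n\in G$ with $g_nA_i\to B_i$ for all $i$. Every $D\in\mathcal D$ occurs among the $A_i$, so $\sigma_0(D)=\lim_ng_nD$ exists, and $B_i=\sigma_0(A_i)$. Step 2 says $\tau(D,t)=(\sigma_0(D),t)$ for $t\in T_D$. Both sides are continuous in $t$ and $T_D$ is dense, so this holds for all $t\in M$. As $\mathcal D$ is dense in $K$, continuity of $\tau$ shows that $\tau(A,t)$ has $M$-coordinate $t$ for every $(A,t)\in L$. Then $\tau^{-1}$ preserves the $M$-coordinate too, so $\tau$ restricts to a homeomorphism $\tau_t$ of each fiber $K\times\{t\}\cong K$. All $\tau_t$ agree with $\sigma_0$ on the dense set $\mathcal D$, hence they equal one $\sigma\in\mathrm{Homeo}(K)$, and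
$$g_nD\to\sigma(D)\qquad(D\in\mathcal D).\tag{6}$$

**Step 4: $\sigma$ comes from $Z$, i.e. $\sigma(A)=h(A)$ with $h\in\mathrm{Homeo}(Z)$.** If $D\subset E$ are in $\mathcal D$, then $g_nD\subset g_nE$, and (6) with the closedness of inclusion (Lemma 3) gives $\sigma(D)\subset\sigma(E)$. If $A\subset B$ in $K$, take $D_n\subset E_n$ from Lemma 3. Then $\sigma(D_n)\subset\sigma(E_n)$, and in the limit $\sigma(A)\subset\sigma(B)$. The isometry $T^{-1}f=f\circ\tau^{-1}$ has $\tau^{-1}(A,t)=(\sigma^{-1}(A),t)$. So the argument up to this point, applied to $T^{-1}$, shows that $\sigma^{-1}$ preserves inclusion. Lemma 5 gives $h$.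

**Step 5: $h\in G$.** For $U\in\mathcal U$ we have $\overline U\in\mathcal D$, so (6) and Step 4 give $g_n\overline U\to h(\overline U)$. By Lemma 4, $g_n\to h$ uniformly. As $G$ is closed in $\mathrm{Homeo}(Z)$, $h\in G$.

Thus $Tf=f\circ\tau$ with $\tau(A,t)=(hA,t)$, that is, $T=\rho(h^{-1})\in\rho(G)$. $\square$

## Connected $L$ and isometries that ignore the order

**Proof of Theorem 1(3).** Let $L$ be connected and let $B^*$ be the dual unit ball of $(C(L),|||\cdot|||)$. The plan is to compute $\operatorname{ext}B^*$ and to see by connectedness that an isometry can only keep or reverse the sign of the point masses.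

**Step 1: $B^*=\{\nu:|\nu|\in\Sigma\}$.** If $|\nu|\in\Sigma$, then $|\nu(f)|\le|\nu|(|f|)\le|||f|||$. If $\nu\in B^*$ and $f\ge0$, then $|\nu|(f)=\sup\{\nu(g):|g|\le f\}\le|||f|||$, because $|||\cdot|||$ is a lattice norm.

**Step 2: candidates for extreme points.** Let
$$W_1=\{\pm\delta_k:k\in L\},\qquad W_2=\Big\{\sum_i\theta_ic_i\delta_{(B_i,t_i)}:\theta\in\{\pm1\}^{\mathbb N},\ B\in\mathcal O\Big\},\qquad W=W_1\cup W_2 .$$
Both sets are weak\*-compact, $W_2$ as a continuous image of $\{\pm1\}^{\mathbb N}\times\mathcal O$. They are disjoint, since their elements have total variation $1$ and $s$ respectively. Choosing the signs optimally, and using density as in (3), $\sup_{\nu\in W}\nu(f)=|||f|||$ for every $f\in C(L)$. So by Hahn–Banach $B^*$ is the weak\*-closed convex hull of $W$, and by Milman's theorem $\operatorname{ext}B^*\subset W$.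

**Step 3: $W_1\subset\operatorname{ext}B^*$.** Let $\nu\in B^*$ and $k=(A,t)$. By Step 1 and Lemma 6, $|\nu|\le a\sigma_0+(1-a)p$, and by (4) $\sigma_0(\{k\})\le\pi_*\sigma_0(\{t\})\le c_1<1$. So $|\nu|(\{k\})\le ac_1+(1-a)p(\{k\})\le1$, with equality only if $a=0$ and $p=\delta_k$, and then $|\nu|\le\delta_k$. Suppose $\delta_k=\frac12(\nu'+\nu'')$ in $B^*$. Then $\nu'(\{k\})$ and $\nu''(\{k\})$ are at most $1$ and average to $1$, so both are $1$. Therefore $|\nu'|,|\nu''|\le\delta_k$ and $\nu'=\nu''=\delta_k$. By symmetry $-\delta_k$ is extreme too.

**Step 4: $W_2\subset\operatorname{ext}B^*$.** Every element of $B^*$ has total variation at most $|||1|||=s$. Let $\nu=\sum\theta_ic_i\delta_{(B_i,t_i)}=\frac12(\nu'+\nu'')$ with $\nu',\nu''\in B^*$. The atoms are distinct, so $|\nu|=\Psi(B)$ has mass $s$. From $|\nu|\le\frac12(|\nu'|+|\nu''|)$, whose right side has mass at most $s$, we get that $|\nu'|,|\nu''|$ have mass $s$ and $|\nu|=\frac12(|\nu'|+|\nu''|)$. By Step 1 and Lemma 6 both lie in $C_0$, and by Lemma 7 both equal $\Psi(B)$. So $\nu'$ and $\nu''$ have values $\pm c_i$ at $(B_i,t_i)$ with average $\theta_ic_i$;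 both values are $\theta_ic_i$, and $\nu'=\nu''=\nu$. Together with Steps 2 and 3, $\operatorname{ext}B^*=W$.

**Step 5: an isometry maps point masses to point masses, up to one global sign.** Let $T$ be a surjective linear isometry. Then $T^*$ is a linear weak\*-homeomorphism of $B^*$, so it restricts to a homeomorphism of $W$. The set $L^+=\{\delta_k:k\in L\}\cong L$ is connected. As $W$ is the disjoint union of the compact sets $L^+,-L^+,W_2$, each of these is clopen in $W$. So $T^*(L^+)$ is connected and clopen in $W$. Suppose it meets $W_2$. Then, by connectedness, it is a nonempty connected clopen subset of $W_2$. The map $(\theta,B)\mapsto\sum\theta_ic_i\delta_{(B_i,t_i)}$ is continuous, and it is injective because the $t_i$ are distinct: the measure has a single atom over $t_i$, located at $(B_i,t_i)$, with mass $\theta_ic_i$. So it is a homeomorphism of the compact space $\{\pm1\}^{\mathbb N}\times\mathcal O$ onto $W_2$. A connected set in this product lies in some $\{\theta\}\times\mathcal O$, which has empty interior, since $\{\pm1\}^{\mathbb N}$ has no isolated points. This contradicts openness. Hence $T^*(L^+)\subset L^+\cup(-L^+)$,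 and by connectedness $T^*(L^+)$ lies in $L^+$ or in $-L^+$.

**Step 6: conclusion.** Replacing $T$ by $-T$ if needed, assume $T^*(L^+)\subset L^+$. By Step 5 for $T^{-1}$, $(T^*)^{-1}(L^+)$ lies in $L^+$ or $-L^+$. It contains $L^+$, so it lies in $L^+$. Since $Tf(k)=(T^*\delta_k)(f)$, both $T$ and $T^{-1}$ are positive. A linear bijection that is positive in both directions is an order isomorphism, hence a lattice isomorphism. So $T\in\mathrm{ISO}(C(L),|||\cdot|||)=\rho(G)$ by part (2). Conversely all $\pm\rho(g)$ are isometries. $\square$

## Every Polish group on $C(Q)$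

Published facts enter here. By Uspenskij (1986; see Kechris, *Classical Descriptive Set Theory*, Thm 9.18), every Polish group is topologically isomorphic to a (necessarily closed) subgroup of $\mathrm{Homeo}(Q)$. By Curtis and Schori (Fund. Math. 101 (1978)), $2^Q$ is homeomorphic to $Q$. By Kechris, §9.B, the isometry group of a separable complete metric space is Polish in the topology of pointwise convergence.

**Proof of Theorem 2.** *Every Polish group.* Let $G$ be Polish; we may take it to be a closed subgroup of $\mathrm{Homeo}(Q)$. Theorem 1, parts (1) and (2), with $Z=Q$ and $M=[0,1]$ displays $G$ on $C(L)$, $L=2^Q\times[0,1]$, with $\|\cdot\|\le|||\cdot|||\le(1+\varepsilon)\|\cdot\|$. By Curtis–Schori $L\cong Q\times[0,1]\cong Q$. A homeomorphism $L\cong Q$ induces a lattice isometry of $C(L)$ onto $C(Q)$, which carries the display over. (The bare answer does not need Curtis–Schori: $C(2^Q\times[0,1])$ is separable, because $2^Q\times[0,1]$ is compact metrizable.)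

*Converse.* Let $G$ be displayed on a separable Banach lattice $E$ by $\rho$, with $\rho(G)=\mathrm{ISO}(E,|||\cdot|||)$. The metric space $(E,|||\cdot|||)$ is separable and complete, so its isometry group is Polish under pointwise convergence. Within this group, a pointwise limit of linear lattice isometries is linear, and preserves $\vee$ by continuity of the lattice operations. It is thus a surjective linear isometry and a lattice homomorphism, and its inverse is then a lattice homomorphism as well. So the lattice isometries form a closed subgroup, which is Polish. Pointwise convergence on this subgroup is SOT, and equivalent norms induce the same SOT. So $\rho(G)$ is Polish, and $G\cong\rho(G)$. $\square$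

**Remark.** The distortion $1+\varepsilon$ can be arbitrarily close to $1$. Distortion exactly $1$ means that $|||\cdot|||$ is a multiple of the sup norm, whose lattice isometry group is topologically isomorphic to $\mathrm{Homeo}(Q)$ by Lemma 2. So distortion $1$ is possible only for $G\cong\mathrm{Homeo}(Q)$.

## The spaces $C[0,1]$ and $C(\Delta)$

Part (d) of Theorem 3 was proved above. Here are the other three parts.

**Proof of Theorem 3(a).** Take $G$ closed in $\mathrm{Homeo}(Q)$ and $L=2^Q\times[0,1]\cong Q$, which is connected. By Theorem 1(3) the group of surjective linear isometries of $(C(L),|||\cdot|||)$ is $\{\theta\rho(g):\theta=\pm1,g\in G\}$. The map $(g,\theta)\mapsto\theta\rho(g)$ is a continuous homomorphism onto this group. It is injective: if $\theta\rho(g)=I$, applying both sides to $1$ gives $\theta=1$, and then $g=1$. Its inverse is continuous: if $\theta_n\rho(g_n)\to\theta\rho(g)$ in SOT, applying both sides to $1$ gives $\theta_n\to\theta$, so $\rho(g_n)\to\rho(g)$ and $g_n\to g$ by Theorem 1(1); sequences suffice, as SOT is metrizable on bounded sets. So the isometry group is topologically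 isomorphic to $G\times\{-1,1\}$. By Milutin's theorem $C(Q)$ and $C[0,1]$ are isomorphic as Banach spaces; transport the norm by an isomorphism $J:C(L)\to C[0,1]$, setting $|||f|||'=|||J^{-1}f|||$. This norm is equivalent to the usual one, its isometry group is the conjugate by $J$ of the previous one, and conjugation preserves SOT. $\square$

**Proof of Theorem 3(b).** A display on $C(K)$ is in particular a topological embedding of $G$ into $\mathrm{ISO}(C(K),\|\cdot\|)\cong\mathrm{Homeo}(K)$ (Lemma 2). The group $G$ is Polish by Theorem 2, so its image is closed. $\square$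

**Proof of Theorem 3(c).** *Necessity.* By (b), $G$ is topologically isomorphic to a closed subgroup of $\mathrm{Homeo}(\Delta)$, so it is Polish. For a finite clopen partition $(P_j)$ of $\Delta$ consider the subgroup $\{h:h(P_j)=P_j\ \forall j\}$. If $d_\infty(h,\mathrm{id})$ is smaller than the distances between different $P_j$, then $h(P_j)\subset P_j$ for all $j$, and hence $h(P_j)=P_j$ since $h$ is onto. So the subgroup contains a neighborhood of $\mathrm{id}$ and is open. If all $P_j$ have diameter less than $\eta$, its elements satisfy $d_\infty(h,\mathrm{id})<\eta$. So these open subgroups form a base at $\mathrm{id}$, and their traces on $G$ show that $G$ is non-archimedean.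

*Sufficiency.* By Kechris (Thm 1.5.1 in Becker–Kechris), the non-archimedean Polish groups are, up to topological isomorphism, the closed subgroups of $S_\infty$. Let $S_\infty$ act on $\Delta=\{0,1\}^{\mathbb N}$ by $(\pi x)(i)=x(\pi^{-1}i)$; this is an action by homeomorphisms. Two permutations act equally on the first $N$ output coordinates for all $x$ if and only if their inverses agree on $1,\dots,N$: if $\pi^{-1}i\ne\pi'^{-1}i$, some $x$ has different values at these two places. Uniform closeness in $\mathrm{Homeo}(\Delta)$ means agreement of the first $N$ output coordinates for all $x$, with $N$ large; and closeness in $S_\infty$ is equivalent to closeness of the inverses. So $S_\infty\to\mathrm{Homeo}(\Delta)$ is a topological embedding. The image of the Polish group $G$ is Polish, hence closed.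

Apply Theorem 1 with $Z=M=\Delta$: $G$ is displayed on $C(L)$, $L=2^\Delta\times\Delta$. The space $L$ is nonempty, compact, metrizable, and has no isolated points because of the factor $\Delta$. It is zero-dimensional: for clopen $U\subset\Delta$ the sets $\{A:A\cap U\ne\emptyset\}$ and $\{A:A\subset U\}$ are open in $2^\Delta$ and each is the complement of a set of the other kind (with $\Delta\setminus U$), so they are clopen. Given a finite clopen partition of $\Delta$ into nonempty pieces of diameter less than $\eta$, sort the sets $A\in2^\Delta$ by which pieces they meet. This is a finite clopen partition of $2^\Delta$, and two sets in the same class have $d_H<\eta$. By Brouwer's theorem, a nonempty compact metrizable zero-dimensional space without isolated points is homeomorphic to $\Delta$. So $C(L)$ is lattice isometric to $C(\Delta)$, and $G$ is displayable on $C(\Delta)$. $\square$
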